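# Selecting from $k$-covers: a space on which One wins by remembering a single move

## 1. A guess, and four spaces that agree with it

Take a topological space $X$. An opponent hands you open covers of $X$ one after another, and from each you keep one member, hoping that the kept sets cover $X$. If all the covers are announced in advance, this is a selection principle. If each cover may depend on what you have kept so far, it is a game. The first guess about the two versions is that *they are equally hard for you*: an opponent with a winning strategy should also have a winning list prepared in advance. These notes test this guess for one particular kind of cover.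

**Definition (k-cover).** An open cover $\mathcal U$ of $X$ is a *$k$-cover* if for every compact $K\subseteq X$ there is $U\in\mathcal U$ with $K\subseteq U$. We write $\mathcal O$ for the family of all open covers of $X$ and $\mathcal K$ for the family of all $k$-covers.

For example, $\{(-n,n):n\ge1\}$ is a $k$-cover of $\mathbb R$. The cover $\{(n-1,n+1):n\in\mathbb Z\}$ is not, since no member contains $[0,5]$.

**Definition (selection and game).** Let $\mathcal A,\mathcal B$ be nonempty families of covers. The statement $\mathsf S_1(\mathcal A,\mathcal B)$ says: for every sequence $(A_n)_{n\in\omega}$ of elements of $\mathcal A$ there are $b_n\in A_n$ with $\{b_n:n\in\omega\}\in\mathcal B$. In the game $\mathsf G_1(\mathcal A,\mathcal B)$, in each inning $n\in\omega$ One chooses $A_n\in\mathcal A$ and then Two chooses $b_n\in A_n$. Two wins if $\{b_n:n\in\omega\}\in\mathcal B$; otherwise One wins.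

A strategy of One that ignores Two's moves is just a sequence $(A_n)$, and it wins exactly when no selection from it lies in $\mathcal B$. Hence

$$\mathsf S_1(\mathcal K,\mathcal O)\text{ holds}\iff\text{One has no winning strategy in }\mathsf G_1(\mathcal K,\mathcal O)\text{ that ignores Two's moves.}\tag{1}$$

In particular, if One has no winning strategy at all, then $\mathsf S_1(\mathcal K,\mathcal O)$ holds. The problem, from Aurichi and Dias, "Topological games and Alster spaces" (arXiv:1306.5463, 2013), is the converse: *if $X$ satisfies $\mathsf S_1(\mathcal K,\mathcal O)$, must One have no winning strategy in $\mathsf G_1(\mathcal K,\mathcal O)$?*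

There is an equivalent formulation through a second game.

**Definition (compact-open game).** In inning $n$, One chooses a compact $K_n\subseteq X$, and then Two chooses an open $U_n\supseteq K_n$. One wins if $X=\bigcup_nU_n$; otherwise Two wins.

The goals have been exchanged: here One wants to cover. The two games are *dual* (Galvin, Telgársky): One has a winning strategy in $\mathsf G_1(\mathcal K,\mathcal O)$ if and only if Two has one in the compact-open game, and Two has one in $\mathsf G_1(\mathcal K,\mathcal O)$ if and only if One has one in the compact-open game. We quote this fact only to translate the question; below, strategies are written down in both games.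

The guess "yes" is encouraged by two classical theorems. Let $\mathsf S_{fin}$ and $\mathsf G_{fin}$ be defined like $\mathsf S_1$ and $\mathsf G_1$, except that finite subsets $F_n\subseteq A_n$ are chosen and $\bigcup_nF_n\in\mathcal B$ is required. A space with $\mathsf S_{fin}(\mathcal O,\mathcal O)$ is called *Menger*, and a space with $\mathsf S_1(\mathcal O,\mathcal O)$ is called *Rothberger*. Both theorems are valid for arbitrary spaces.

* **Hurewicz's theorem** (Math. Z. 24 (1925); see Scheepers, *Combinatorics of open covers I*, Topology Appl. 69 (1996)). If $Y$ is Menger, then One has no winning strategy in $\mathsf G_{fin}(\mathcal O,\mathcal O)$ on $Y$.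
* **Pawlikowski's theorem** (Fund. Math. 144 (1994)). If $\mathsf S_1(\mathcal O,\mathcal O)$ holds, then One has no winning strategy in $\mathsf G_1(\mathcal O,\mathcal O)$.

(For both, see also Szewczak–Tsaban, *Conceptual proofs of the Menger and Rothberger games*, Topology Appl. 272 (2020).)

Two examples for the vocabulary. A countable space is Rothberger: let the $n$-th chosen set contain the $n$-th point. The Cantor set $2^\omega$ is compact, hence Menger, but it is not Rothberger: from the covers $\{\{x:x_n=0\},\{x:x_n=1\}\}$ any selection $\{x:x_n=s_n\}$ misses the point $(1-s_n)_n$.

Now we test the guess.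

*$\sigma$-compact spaces.* Let $X=\bigcup_nK_n$ with $K_n$ compact. In inning $n$ Two picks a member containing $K_n$, and wins. Both $\mathsf S_1(\mathcal K,\mathcal O)$ and the game statement are true.

*An uncountable discrete space.* Compact sets are finite, so the family of all finite subsets is a $k$-cover. One plays it every time. Countably many finite sets do not cover, so both statements are false.

*The Baire space $\omega^\omega$.* Let $A_n=\{\{x:x(n)\le m\}:m\in\omega\}$. A compact set has finite $n$-th projection, so $A_n$ is a $k$-cover. If Two picks $\{x:x(n)\le m_n\}$, then $x(n)=m_n+1$ defines an uncovered point. One wins with a prepared list, and both statements are false.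

*The space $L=\omega_1\cup\{\infty\}$*, where points of $\omega_1$ are isolated and neighborhoods of $\infty$ are the sets that contain $\infty$ and have countable complement. If $C\subseteq L$ is infinite, choose a countably infinite $D\subseteq C\setminus\{\infty\}$; the open cover consisting of $L\setminus D$ and the singletons of points of $D$ has no finite subfamily covering $C$. So compact sets are finite. Two first picks a member containing $\infty$, which leaves countably many points, and then picks them up one per inning. Both statements are true.

In the cases where One wins, One never looked at Two's moves. Nevertheless the guess is wrong.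

**Theorem 1.** There is (in ZFC) a zero-dimensional Hausdorff space $X$ such that

(a) $\mathsf S_1(\mathcal K,\mathcal O)$ holds;

(b) Two has a winning strategy in the compact-open game;

(c) One has a winning strategy in $\mathsf G_1(\mathcal K,\mathcal O)$ that depends only on Two's last move.

Zero-dimensional means having a base of clopen sets; a zero-dimensional Hausdorff space is Tychonoff, since indicator functions of clopen sets are continuous. By (1), part (a) says that One cannot win with no memory, so (c) is sharp: the equivalence already fails when One remembers a single move.

**Theorem 2.** $\mathsf S_1(\mathcal K,\mathcal O)$ is equivalent to One having no winning strategy in $\mathsf G_1(\mathcal K,\mathcal O)$ if either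

(i) $X$ satisfies $\mathsf S_{fin}(\mathcal K,\mathcal K)$, or

(ii) every compact subspace of $X$ is Rothberger.

Hence any counterexample fails $\mathsf S_{fin}(\mathcal K,\mathcal K)$ and has a non-Rothberger compact subspace.

As an example for (i), $\mathbb R$ satisfies $\mathsf S_{fin}(\mathcal K,\mathcal K)$: from the $n$-th $k$-cover choose one member containing $[-n,n]$. Whether a second countable counterexample can exist is not settled here.

## 2. Where a tree of $k$-covers refuses to become a sequence

Let us try to prove the guess. Let $\sigma$ be a strategy of One, and write $\sigma(\tau)$ for the $k$-cover that One plays after Two's moves $\tau=(U_0,\dots,U_{n-1})$. The principle $\mathsf S_1(\mathcal K,\mathcal O)$ accepts only a sequence of covers fixed in advance, while $\sigma$ gives a tree of covers. In inning $1$ One plays $\sigma(U_0)$, and we do not yet know $U_0$. The natural cure is to refine all possible covers at once: form all sets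
$$\bigcap_{U\in\sigma(\emptyset)}u(U),\qquad u(U)\in\sigma(U)\text{ for each }U\in\sigma(\emptyset).$$
Any selected set would then lie inside a legal answer, whatever $U_0$ was. Every compact $K$ is contained in such an intersection. If $\sigma(\emptyset)$ is finite, the intersections are open and we have a $k$-cover.

The attempt stops when $\sigma(\emptyset)$ is infinite, because the intersections need not be open. We cannot thin $\sigma(\emptyset)$ to a finite $k$-cover either: if finitely many open sets $U$ all differ from $X$, choose a point outside each; these points form a finite, hence compact, set that lies in no $U$. So a finite $k$-cover contains $X$ itself. One could try to keep finitely many options per inning and let Hurewicz's theorem decide which. That works under an extra hypothesis and gives Theorem 2(i) in Section 9. Without such a hypothesis, not even a countable subfamily of a $k$-cover need be a $k$-cover: Section 8 shows an example on the space of Theorem 1.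

## 3. Increasing ordinals, and two demands on compact sets

To build a counterexample we want a play in which One profits from seeing Two's last move. Here is a scheme. Points of the space are sequences whose $k$-th coordinate may lie over a countable ordinal. In inning $k$ Two must give up one ordinal $\alpha_k$, by playing the complement of the set of points whose $k$-th coordinate lies over $\alpha_k$. One's only use of memory is to force $\alpha_0<\alpha_1<\cdots$. At the end some point lies over $(\alpha_0,\alpha_1,\dots)$ and is uncovered.

*First try: use $L$.* Let $X'\subseteq L^\omega$ consist of all $x$ with $x_i<x_j$ whenever $i<j$ and $x_i,x_j\ne\infty$. A compact $K\subseteq X'$ has finite projections, so the sets $\{x\in X':x_k\ne\alpha\}$, $\alpha>\beta$, form a $k$-cover, and the scheme works: the point $(\alpha_k)_k$ is uncovered. But One does not need memory here. The set $V_{n,m}=\{x\in X':x_n\notin[m,\omega)\}$ is open, since $[m,\omega)$ is clopen in $L$. Projections of compact sets are finite, so $\{V_{n,m}:m\in\omega\}$ is a $k$-cover for each $n$. If $V_{n,m_n}$ is selected for each $n$, any strictly increasing sequence of integers $x_n\ge m_n$ is an uncovered point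 of $X'$. So $\mathsf S_1(\mathcal K,\mathcal O)$ fails. The part of $X'$ over countably many ordinals behaves like the Baire space, because its compact sets are too small.

So we make two demands on the coordinate space, in which each $\alpha<\omega_1$ carries a "column":

* (D1) for every countable set of columns, a single compact set meets all of them;
* (D2) no compact set meets uncountably many columns.

Demand (D2) keeps the scheme alive; (D1) should tame the countable parts.

*Columns cannot be single points.* Let $Z=\{\infty\}\cup\omega_1$ with the points of $\omega_1$ isolated, and suppose that every countable subset of $\omega_1$ lies in a compact set. Let $U$ be an open neighborhood of $\infty$. If $\omega_1\setminus U$ were infinite, take a countably infinite $A\subseteq\omega_1\setminus U$ and a compact $C\supseteq A$. Then $C\setminus U$ is compact, discrete and infinite, which is impossible. So all neighborhoods of $\infty$ are cofinite and $Z$ is compact, against (D2).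

The way out is to make each column a copy $\{\alpha\}\times\omega$ of $\omega$. The compact set over the columns below $\xi$ takes one point from each, namely the graph of a function $e_\xi:\xi\to\omega$. For these graphs to converge to one common point, the functions must agree up to finite errors. For them not to fit together into one compact set over all of $\omega_1$, it suffices that they are finite-to-one.

## 4. Coherent finite-to-one functions

Write $=^*$ for "equal at all but finitely many arguments". A function is finite-to-one if every value has a finite preimage.

**Lemma 1.** There are finite-to-one functions $e_\xi:\xi\to\omega$ $(\xi<\omega_1)$ with $e_\eta|\xi=^*e_\xi$ whenever $\xi<\eta<\omega_1$.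

*Proof.* We use recursion on $\xi$, with $e_0=\emptyset$.

At successors put $e_{\xi+1}=e_\xi\cup\{(\xi,0)\}$. This is finite-to-one, and for $\eta\le\xi$ we have $e_{\xi+1}|\eta=e_\xi|\eta=^*e_\eta$.

At a limit $\xi$, fix $0=\xi_0<\xi_1<\cdots$ with supremum $\xi$ and put
$$e_\xi(\alpha)=\max(e_{\xi_{n+1}}(\alpha),n)\qquad\text{for }\alpha\in[\xi_n,\xi_{n+1}).$$
The term $n$ is there to force finite-to-one: if $e_\xi(\alpha)\le k$ and $\alpha\in[\xi_n,\xi_{n+1})$, then $n\le k$ and $e_{\xi_{n+1}}(\alpha)\le k$. For each of the finitely many $n\le k$ there are finitely many such $\alpha$.

For coherence, note that on $[\xi_n,\xi_{n+1})$ the function $e_\xi$ differs from $e_{\xi_{n+1}}$ only where $e_{\xi_{n+1}}<n$, a finite set. For $n<m$ we have $e_{\xi_{n+1}}=^*e_{\xi_m}|\xi_{n+1}$. Adding up the finitely many intervals with $n<m$ gives $e_\xi|\xi_m=^*e_{\xi_m}$. Given $\eta<\xi$, take $m$ with $\eta\le\xi_m$; then $e_\xi|\eta=^*e_{\xi_m}|\eta=^*e_\eta$. $\square$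

The first values are easy. For finite $n$ the function $e_n$ is constantly $0$. With $\xi_n=n$ the limit step gives $e_\omega(n)=\max(0,n)=n$. Then $e_{\omega+1}$ extends $e_\omega$ by the value $0$ at $\omega$. We shall use $e_\omega(n)=n$ in examples; fix a sequence as in Lemma 1 with this choice.

## 5. The space $W$: compact sets over countably many columns only

Let $W=\{a\}\cup(\omega_1\times\omega)$. The points of $\omega_1\times\omega$ are isolated, and basic neighborhoods of $a$ are
$$O_{\xi,F}=\{a\}\cup\{(\alpha,n):\alpha\ge\xi\}\cup\{(\alpha,e_\xi(\alpha)):\alpha\in\xi\setminus F\},\qquad\xi<\omega_1,\ F\subseteq\xi\text{ finite}.\tag{2}$$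
So $O_{\xi,F}$ contains all columns from $\xi$ on, and below $\xi$ just the graph of $e_\xi$ off a finite set. For instance, $O_{\omega,\{0,1\}}$ consists of $a$, all columns $\{\alpha\}\times\omega$ with $\alpha\ge\omega$, and the points $(m,m)$ with $2\le m<\omega$.

**Step 1: (2) is a neighborhood base.** We must find a set (2) inside the intersection of two of them. Let $\xi\le\eta$ and consider $O_{\xi,F}$ and $O_{\eta,F'}$. The set
$$F''=F\cup F'\cup\{\alpha<\xi:e_\xi(\alpha)\ne e_\eta(\alpha)\}\subseteq\eta$$
is finite by coherence, and $O_{\eta,F''}\subseteq O_{\xi,F}\cap O_{\eta,F'}$. Inclusion in $O_{\eta,F'}$ is clear. Let $(\alpha,n)\in O_{\eta,F''}$. If $\alpha\ge\xi$, then $(\alpha,n)\in O_{\xi,F}$. If $\alpha<\xi$, then $\alpha\notin F''$, so $\alpha\notin F$ and $n=e_\eta(\alpha)=e_\xi(\alpha)$; again $(\alpha,n)\in O_{\xi,F}$.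

**Step 2: separation.** We check that $W$ is Hausdorff and zero-dimensional and that columns are clopen. Each $O_{\xi,F}$ is open, and its complement consists of isolated points, so it is clopen. The set $O_{\alpha+1,\{\alpha\}}$ misses the column $\{\alpha\}\times\omega$. Hence every subset of this column is clopen: it is open as a set of isolated points, and its complement contains $O_{\alpha+1,\{\alpha\}}$. In particular singletons of isolated points are clopen, so $W$ has a clopen base; and $a$ is separated from each $(\alpha,n)$, so $W$ is Hausdorff.

The next two lemmas are the demands (D2) and (D1). The first uses that the $e_\xi$ are finite-to-one, the second that they cohere.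

**Lemma 2.** A compact $C\subseteq W$ meets only countably many columns.

*Proof.* Suppose there are an uncountable $A\subseteq\omega_1$ and a function $f:A\to\omega$ with $(\alpha,f(\alpha))\in C$ for all $\alpha\in A$. Fix $\xi<\omega_1$. The set $C\setminus O_{\xi,\emptyset}$ is closed in $C$, hence compact, and it consists of isolated points, so it is finite. Therefore, for all but finitely many $\alpha\in A\cap\xi$, the point $(\alpha,f(\alpha))$ lies in $O_{\xi,\emptyset}$, that is, $f(\alpha)=e_\xi(\alpha)$.

Since $A$ is uncountable, there is $c\in\omega$ such that $B=\{\alpha\in A:f(\alpha)=c\}$ is uncountable. Choose $\xi<\omega_1$ with $B\cap\xi$ infinite. Then $e_\xi(\alpha)=c$ for infinitely many $\alpha<\xi$, contradicting that $e_\xi$ is finite-to-one. $\square$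

**Lemma 3.** For each $\xi<\omega_1$, the set $E_\xi=\{a\}\cup\{(\alpha,e_\xi(\alpha)):\alpha<\xi\}$ is compact.

*Proof.* It suffices that each $O_{\eta,F}$ contains all but finitely many points of $E_\xi$: the member of an open cover that contains $a$ then leaves only finitely many points to cover. If $\eta\le\alpha<\xi$, then $(\alpha,e_\xi(\alpha))\in O_{\eta,F}$. For all but finitely many $\alpha<\min(\xi,\eta)$ we have $\alpha\notin F$ and $e_\eta(\alpha)=e_\xi(\alpha)$ by coherence, so $(\alpha,e_\xi(\alpha))\in O_{\eta,F}$. $\square$

## 6. The space $X$, and the strategies that win on it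

For $w=(\alpha,n)\in W\setminus\{a\}$ write $\alpha(w)=\alpha$ and $n(w)=n$. For $x\in W^\omega$ let $I_x=\{i:x_i\ne a\}$.

**Definition (the space $X$).** $X$ is the subspace of the product $W^\omega$ consisting of all $x$ such that

* (X1) if $i<j$ are in $I_x$, then $\alpha(x_i)<\alpha(x_j)$;
* (X2) there is $\eta<\omega_1$ such that $\alpha(x_i)<\eta$ for all $i\in I_x$, and $n(x_i)=e_\eta(\alpha(x_i))$ for all but finitely many $i\in I_x$.

As a subspace of a product of zero-dimensional Hausdorff spaces, $X$ is zero-dimensional and Hausdorff. If $I_x$ is finite, (X2) holds automatically. The point $x_i=(i,i)$, $i\in\omega$, lies in $X$ with $\eta=\omega$. The point $x_i=(i,i+1)$ does not: any admissible $\eta$ is at least $\omega$, so $e_\eta(i)=e_\omega(i)=i\neq i+1$ for all but finitely many $i$.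

*Why (X2) is needed.* Let $X''$ be the set of all $x\in W^\omega$ with (X1) alone. For $i,m\in\omega$ the set $\{x\in X'':x_i\notin\{i\}\times[m,\omega)\}$ is open, since subsets of a column are clopen. For fixed $i$ these sets form a $k$-cover, because the $i$-th projection of a compact set meets the clopen discrete column $\{i\}\times\omega$ in a finite set. If Two selects the sets with $m=m_i$, then $x_i=(i,m_i)$ defines an uncovered point of $X''$. So $\mathsf S_1(\mathcal K,\mathcal O)$ fails on $X''$.

**Lemma 4.** Let $x\in X$ and $\xi<\omega_1$ with $\alpha(x_i)<\xi$ for all $i\in I_x$. Then (X2) holds for $x$ with $\xi$ in place of $\eta$.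

*Proof.* Let $\eta$ witness (X2). The functions $e_\eta$ and $e_\xi$ agree at all but finitely many ordinals below $\min(\eta,\xi)$, and all $\alpha(x_i)$ lie below $\min(\eta,\xi)$. By (X1) the map $i\mapsto\alpha(x_i)$ is injective on $I_x$, so the finitely many exceptional ordinals affect only finitely many $i$. $\square$

For $k\in\omega$ and $\alpha<\omega_1$ let
$$D_{k,\alpha}=\{x\in X:x_k\in\{\alpha\}\times\omega\}.$$
It is clopen in $X$, since columns are clopen in $W$.

**Lemma 5.** If $K\subseteq X$ is compact and $k\in\omega$, then $K\cap D_{k,\alpha}\ne\emptyset$ for only countably many $\alpha$.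

*Proof.* The $k$-th projection of $K$ is a compact subset of $W$; apply Lemma 2. $\square$

**Step 1: an uncovered point over any increasing sequence.** Both strategies below end with ordinals $\alpha_0<\alpha_1<\cdots$ and need a point of $\bigcap_kD_{k,\alpha_k}$. Let $\delta=\sup_k\alpha_k<\omega_1$ and $x_k=(\alpha_k,e_\delta(\alpha_k))$. This is defined because $\alpha_k<\alpha_{k+1}\le\delta$. Then $x=(x_k)_k$ satisfies (X1), and (X2) with $\eta=\delta$. So $x\in X$ and
$$x\in\bigcap_kD_{k,\alpha_k},\qquad\text{that is,}\qquad x\notin\bigcup_k(X\setminus D_{k,\alpha_k}).\tag{3}$$
The second coordinates of $x$ depend on $\delta$, which is known only after the play.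

**Step 2: Two wins the compact-open game.** This proves (b). In inning $k$, when One has played $K_k$, Lemma 5 lets Two pick $\alpha_k<\omega_1$ with $\alpha_k>\alpha_{k-1}$ (if $k>0$) and $K_k\cap D_{k,\alpha_k}=\emptyset$. Two plays the open set $U_k=X\setminus D_{k,\alpha_k}\supseteq K_k$. By (3) the sets $U_k$ do not cover $X$, so Two wins.

**Step 3: One wins $\mathsf G_1(\mathcal K,\mathcal O)$, remembering one move.** This proves (c). In inning $0$ One plays $\{X\setminus D_{0,\alpha}:\alpha<\omega_1\}$. If Two's last move was $X\setminus D_{k,\beta}$, One plays $\{X\setminus D_{k+1,\alpha}:\beta<\alpha<\omega_1\}$. These are $k$-covers: given a compact $K$, by Lemma 5 all but countably many of the uncountably many allowed $\alpha$ satisfy $K\subseteq X\setminus D_{k+1,\alpha}$, and likewise in inning $0$.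

This rule really depends only on the set last played, because the pair $(k,\beta)$ can be read off from $D_{k,\beta}$. Indeed, the point with $k$-th coordinate $(\beta,0)$ and all other coordinates $a$ lies in $X$, belongs to $D_{k,\beta}$, and belongs to no other $D_{k',\beta'}$. If Two picks $X\setminus D_{k,\alpha_k}$ in inning $k$, then $\alpha_0<\alpha_1<\cdots$, and (3) gives an uncovered point. One wins.

## 7. Prepared lists lose: $X$ satisfies $\mathsf S_1(\mathcal K,\mathcal O)$

Let $\mathcal U_n$ $(n\in\omega)$ be $k$-covers of $X$. The plan is to find one countable ordinal $\xi$ that handles the whole list. Points living below $\xi$ will lie in countably many compact sets, built from $E_\xi$. Points that reach $\xi$ or beyond will be caught by neighborhoods of countably many points with finite support.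

For $\xi<\omega_1$ let
$$Q_\xi=\{q\in X:I_q\text{ finite, and }\alpha(q_i)<\xi\text{ for }i\in I_q\}.$$
This set is countable, since $\xi\times\omega$ is countable and there are countably many finite supports. It is nonempty, since it contains the constant sequence $a$.

**Step 1: neighborhoods of finitely supported points.** We record how far out a neighborhood stops caring about coordinates. For each $n$ and each $q\in X$ with $I_q$ finite, choose $U_n(q)\in\mathcal U_n$ with $q\in U_n(q)$. There is $\zeta_n(q)<\omega_1$ such that

> (4) if $y\in X$, $y_i=q_i$ for all $i\in I_q$, and for every $i\notin I_q$ either $y_i=a$ or $\alpha(y_i)\ge\zeta_n(q)$, then $y\in U_n(q)$.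

Indeed, $U_n(q)$ contains all $y\in X$ with $y_i\in N_i$ for $i\in S$, where $S\subseteq\omega$ is finite, $N_i$ is a neighborhood of $q_i$ for $i\in S\cap I_q$, and $N_i=O_{\zeta_i,F_i}$ for $i\in S\setminus I_q$. Let $\zeta_n(q)$ be the maximum of these finitely many $\zeta_i$ (and $0$ if there are none). If $y$ is as in (4), then $y_i=q_i\in N_i$ for $i\in S\cap I_q$. For $i\in S\setminus I_q$, either $y_i=a\in N_i$, or $\alpha(y_i)\ge\zeta_i$ and $y_i\in O_{\zeta_i,F_i}$ because this set contains all columns from $\zeta_i$ on.

**Step 2: one ordinal for the whole list.** We close off under the functions $\zeta_n$. Let $\xi_0=1$. Given $\xi_j$, there are only countably many pairs $(n,q)$ with $q\in Q_{\xi_j}$, so we can choose a countable $\xi_{j+1}>\xi_j$ with $\xi_{j+1}\ge\zeta_n(q)$ for all of them. Let $\xi=\sup_j\xi_j<\omega_1$. A point of $Q_\xi$ has finite support, so it already lies in some $Q_{\xi_j}$; thus $Q_\xi=\bigcup_jQ_{\xi_j}$ and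
$$\zeta_n(q)\le\xi\qquad\text{for all }n\in\omega\text{ and all }q\in Q_\xi.\tag{5}$$

**Step 3: countably many compact sets.** These will contain every point that lives below $\xi$. For $k\in\omega$ and $p\in(\{a\}\cup(\xi\times\omega))^k$ let
$$L_p=\{x\in W^\omega:x|k=p,\ x_i\in E_\xi\text{ for }i\ge k,\ x\text{ satisfies (X1)}\}.$$
There are countably many such $p$.

First, $L_p\subseteq X$: for $x\in L_p$ all $\alpha(x_i)$ are below $\xi$, and for $i\ge k$ in $I_x$ the condition $x_i\in E_\xi$ says $n(x_i)=e_\xi(\alpha(x_i))$. So (X2) holds with $\eta=\xi$.

Second, $L_p$ is compact. The set $\{p\}\times E_\xi^{[k,\omega)}$ is compact by Lemma 3 and Tychonoff's theorem. The set of $x\in W^\omega$ satisfying (X1) is closed: if $x$ fails (X1), there are $i<j$ in $I_x$ with $\alpha(x_i)\ge\alpha(x_j)$, and every $y$ in the open set $\{y:y_i=x_i,\ y_j=x_j\}$ fails (X1) too. So $L_p$ is a closed subset of a compact set. (It is empty if $p$ violates (X1), which does no harm.)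

**Step 4: every point is handled.** We claim that for every $x\in X$, either $x\in L_p$ for some $p$, or there is $q\in Q_\xi$ with $x\in U_n(q)$ for all $n$.

*Case A: $\alpha(x_i)<\xi$ for all $i\in I_x$.* By Lemma 4, $n(x_i)=e_\xi(\alpha(x_i))$ for all but finitely many $i\in I_x$. So there is $k$ with $x_i\in E_\xi$ for all $i\ge k$, and $x\in L_{x|k}$.

*Case B: otherwise.* Let $i$ be minimal in $I_x$ with $\alpha(x_i)\ge\xi$. Let $q_j=x_j$ for $j<i$ and $q_j=a$ for $j\ge i$. Then $q\in X$, since (X1) is inherited from $x$ and $I_q$ is finite; by minimality of $i$, $q\in Q_\xi$. We check the hypotheses of (4) for $y=x$. If $j\in I_q$, then $j<i$ and $x_j=q_j$. If $j\notin I_q$ and $j<i$, then $x_j=q_j=a$. If $j\ge i$, then $x_j=a$ or, by (X1) and (5), $\alpha(x_j)\ge\alpha(x_i)\ge\xi\ge\zeta_n(q)$. So $x\in U_n(q)$, and this holds for all $n$.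

**Step 5: the selection.** Even innings serve the points $q$, odd innings the compact sets. Enumerate, with repetitions if necessary, $Q_\xi=\{q_m:m\in\omega\}$ and the sets $L_p$ as $\{L_m:m\in\omega\}$. Let $b_{2m}=U_{2m}(q_m)\in\mathcal U_{2m}$, and let $b_{2m+1}\in\mathcal U_{2m+1}$ contain the compact set $L_m$; it exists because $\mathcal U_{2m+1}$ is a $k$-cover. If $x$ falls under Case A, then $x\in L_m\subseteq b_{2m+1}$ for some $m$. If $x$ falls under Case B with $q=q_m$, then $x\in U_n(q_m)$ for all $n$, in particular for $n=2m$. So $\bigcup_nb_n=X$. This proves (a), and with Section 6 it proves Theorem 1. $\blacksquare$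

Step 2 shows what a prepared list lacks: it involves countably many covers, and so a single $\xi$ bounds everything. The strategy in Section 6 involves uncountably many covers, one for each possible last move.

## 8. Two checks on $X$ by hand

Theorem 2 says that $X$ must fail $\mathsf S_{fin}(\mathcal K,\mathcal K)$ and must contain a compact non-Rothberger subspace. Both can be seen directly.

*A $k$-cover with no countable subfamily that is a $k$-cover.* Consider One's first move $\{X\setminus D_{0,\alpha}:\alpha<\omega_1\}$ and a countable $A\subseteq\omega_1$. Choose $\xi<\omega_1$ larger than all elements of $A$, and let $K=\{x:x_0\in E_\xi,\ x_i=a\text{ for }i\ge1\}$. Then $K\subseteq X$, and $K$ is homeomorphic to $E_\xi$, hence compact. It meets $D_{0,\alpha}$ for every $\alpha<\xi$, so it is contained in no $X\setminus D_{0,\alpha}$ with $\alpha\in A$. This is the obstruction announced in Section 2. If this cover is presented in every inning, finite choices produce a countable subfamily in total, which is not a $k$-cover. So $\mathsf S_{fin}(\mathcal K,\mathcal K)$ fails. (As a cover it is very redundant: any two distinct members already cover $X$.)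

*A Cantor set.* Let $P=\{x\in W^\omega:x_i\in\{a,(i,i)\}\text{ for all }i\}$. Each $x\in P$ satisfies (X1), and (X2) with $\eta=\omega$ since $e_\omega(i)=i$. So $P\subseteq X$. As a product of two-point discrete spaces, $P$ is homeomorphic to $2^\omega$, which is compact and not Rothberger.

## 9. $\mathsf S_{fin}(\mathcal K,\mathcal K)$ restores the equivalence

In both parts of Theorem 2 one implication is the remark after (1). It remains to go from $\mathsf S_1(\mathcal K,\mathcal O)$ to the game.

For part (i), assume $\mathsf S_{fin}(\mathcal K,\mathcal K)$ and $\mathsf S_1(\mathcal K,\mathcal O)$, and let $\sigma$ be a strategy for One in $\mathsf G_1(\mathcal K,\mathcal O)$. We return to the refinement of Section 2, now keeping only finitely many positions alive in each inning. Which positions are kept will be decided by Hurewicz's theorem, on a space whose points are compact sets.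

**Step 1: a Menger hyperspace.** We turn $k$-covers of $X$ into open covers of another space. Let $Y$ be the set of all compact subsets of $X$ with base $\{[U]:U\subseteq X\text{ open}\}$, where $[U]=\{K\in Y:K\subseteq U\}$. It is a base since $[U]\cap[V]=[U\cap V]$ and $[X]=Y$. For example, a family $\mathcal U$ of open sets is a $k$-cover of $X$ exactly when $\{[U]:U\in\mathcal U\}$ covers $Y$.

Let $\mathcal W_n$ be open covers of $Y$. For each $n$ the open sets $U$ with $[U]$ contained in a member of $\mathcal W_n$ form a $k$-cover: a compact $K$ is a point of some $W\in\mathcal W_n$, so $K\in[U]\subseteq W$ for some open $U$. By $\mathsf S_{fin}(\mathcal K,\mathcal K)$ we can choose finitely many such $U$ for each $n$ so that all chosen sets together form a $k$-cover. Replace each chosen $U$ by a member of $\mathcal W_n$ containing $[U]$. The resulting finite subfamilies of the $\mathcal W_n$ cover $Y$. So $Y$ is Menger.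

Then $Y\times\omega$, with $\omega$ discrete, is Menger too. Partition $\omega$ into infinite sets $B_j$, $j\in\omega$, and use the covers with index in $B_j$ to cover $Y\times\{j\}$, a copy of $Y$. The factor $\omega$ will make every $K$ be covered in infinitely many innings.

**Step 2: a strategy for One in $\mathsf G_{fin}(\mathcal O,\mathcal O)$ on $Y\times\omega$.** It simulates $\sigma$ on finitely many positions at once. Let $\Sigma_0=\{\emptyset\}$. In inning $n$ we have a finite nonempty set $\Sigma_n$ of sequences of length $n$ of legal moves of Two against $\sigma$. For $u\in\prod_{\tau\in\Sigma_n}\sigma(\tau)$ let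
$$W_n(u)=\bigcap_{\tau\in\Sigma_n}u(\tau),$$
an open set, since $\Sigma_n$ is finite. One plays the family of all $[W_n(u)]\times\{j\}$, with $j\in\omega$ and $u$ as above. It covers $Y\times\omega$: given $(K,j)$, each $k$-cover $\sigma(\tau)$ has a member $u(\tau)\supseteq K$, and then $K\in[W_n(u)]$.

Two answers with finitely many of these sets. For each of them fix a representation $[W_n(u)]\times\{j\}$, and let $\Phi_n$ be the finite set of functions $u$ obtained. If Two chose nothing, let $\Phi_n$ consist of one arbitrary $u$. Put
$$\Sigma_{n+1}=\{\tau^{\frown}u(\tau):\tau\in\Sigma_n,\ u\in\Phi_n\},$$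
again a finite nonempty set of sequences of legal moves, now of length $n+1$.

**Step 3: a play lost by One gives $k$-covers.** By Hurewicz's theorem the strategy of Step 2 is not winning, so there is a play won by Two; fix it, with its $\Phi_n$ and $\Sigma_n$. Let $K\in Y$. All points $(K,j)$, $j\in\omega$, are covered in this play, while each inning covers $(K,j)$ for only finitely many $j$. So in infinitely many innings some $(K,j)$ is covered. Hence
$$\text{for infinitely many }n\text{ there is }u\in\Phi_n\text{ with }K\subseteq W_n(u).\tag{6}$$
For $j\in\omega$ let $\mathcal C_j$ be the family of all sets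
$$W_{n_0}(u_0)\cap\dots\cap W_{n_j}(u_j),\qquad n_0<\dots<n_j,\quad u_i\in\Phi_{n_i}.$$
By (6), each $\mathcal C_j$ is a $k$-cover of $X$. The sequence $(\mathcal C_j)_j$ is fixed, so the selection principle applies to it.

**Step 4: Two beats $\sigma$.** We turn a selection from the $\mathcal C_j$ into one play. By $\mathsf S_1(\mathcal K,\mathcal O)$ pick $C_j\in\mathcal C_j$ with $\bigcup_jC_j=X$, and fix a representation of each $C_j$. It involves $j+1$ distinct indices, so we can recursively choose among them an index $m_j$ different from $m_0,\dots,m_{j-1}$. Let $v_{m_j}\in\Phi_{m_j}$ be the corresponding function, so that $C_j\subseteq W_{m_j}(v_{m_j})$. Since the $m_j$ are distinct, no inning is assigned two functions. For the remaining $n$ let $v_n\in\Phi_n$ be arbitrary.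

Against $\sigma$, let Two play $U_n=v_n(U_0,\dots,U_{n-1})$. By induction $(U_0,\dots,U_{n-1})\in\Sigma_n$: this is clear for $n=0$, and if $\tau=(U_0,\dots,U_{n-1})\in\Sigma_n$, then $\tau^{\frown}v_n(\tau)\in\Sigma_{n+1}$ because $v_n\in\Phi_n$. So $U_n=v_n(\tau)\in\sigma(\tau)$ is a legal move, and $U_n\supseteq W_n(v_n)$ because $W_n(v_n)$ is an intersection in which $v_n(\tau)$ occurs. Therefore
$$\bigcup_nU_n\supseteq\bigcup_jW_{m_j}(v_{m_j})\supseteq\bigcup_jC_j=X,$$
and $\sigma$ is not winning. This proves (i).

## 10. Rothberger compact subspaces restore the equivalence

For part (ii), assume $\mathsf S_1(\mathcal K,\mathcal O)$ and that every compact subspace of $X$ is Rothberger. If $X=\emptyset$, every move of Two in $\mathsf G_1(\mathcal K,\mathcal O)$ wins, so let $X\ne\emptyset$.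

**Step 1: $X$ is Rothberger.** This will let us quote Pawlikowski's theorem. Let $\mathcal O_m$ $(m\in\omega)$ be open covers of $X$, and partition $\omega$ into infinite sets $B_j$, $j\in\omega$. Let $\mathcal V_j$ be the family of all sets $\bigcup_{m\in F}O_m$ with $F\subseteq B_j$ finite and $O_m\in\mathcal O_m$ for $m\in F$.

Each $\mathcal V_j$ is a $k$-cover. Let $K$ be compact. Since $K$ is Rothberger, we can apply its selection property to the traces on $K$ of the covers $\mathcal O_m$, $m\in B_j$, and get $O_m\in\mathcal O_m$ $(m\in B_j)$ that cover $K$. By compactness finitely many of these suffice, so $K$ lies in a member of $\mathcal V_j$.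

By $\mathsf S_1(\mathcal K,\mathcal O)$ there are $V_j\in\mathcal V_j$ with $\bigcup_jV_j=X$, say $V_j=\bigcup_{m\in F_j}O_m$ with $F_j\subseteq B_j$ finite. The sets $F_j$ are pairwise disjoint, so at most one $O_m\in\mathcal O_m$ has been prescribed for each $m$. Choose the remaining $O_m\in\mathcal O_m$ arbitrarily. Then $\bigcup_mO_m\supseteq\bigcup_jV_j=X$, so $\mathsf S_1(\mathcal O,\mathcal O)$ holds.

**Step 2: from open covers to $k$-covers.** We pass to the game in question. By Pawlikowski's theorem, One has no winning strategy in $\mathsf G_1(\mathcal O,\mathcal O)$. Every $k$-cover is an open cover, and the winning condition is the same, so a winning strategy for One in $\mathsf G_1(\mathcal K,\mathcal O)$ would also be a winning strategy in $\mathsf G_1(\mathcal O,\mathcal O)$. Hence One has none in $\mathsf G_1(\mathcal K,\mathcal O)$. This proves (ii), and Theorem 2. $\blacksquare$
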